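\title{Generic absoluteness for $L(A,\mathbb{R})$ when all sets of reals are universally Baire}

\begin{abstract}
We work in $\mathsf{ZF}$. Assume $\mathsf{AD}^+$ and that every set of reals is universally Baire. We prove that for every set of reals $A$ and all set-generic extensions $V[G]\subseteq V[G*H]$ there is an elementary embedding $j\colon L(A^{V[G]},\mathbb{R}^{V[G]})\to L(A^{V[G*H]},\mathbb{R}^{V[G*H]})$ with $j(A^{V[G]})=A^{V[G*H]}$, where $A^{W}$ is the canonical extension of $A$ to $W$. This confirms a conjecture stated by Larson, Sargsyan and Wilson. The theory of indiscernibles of $L(A,\mathbb{R})$ with real parameters is a set of reals, so it has a canonical extension, and we show that this extension is the corresponding theory in the generic extension. Determinacy is used only to obtain sharps of reals. We also show that it can be dropped, that the embeddings can be chosen canonically and commute, and that the result has a local form.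
\end{abstract}

\section{Introduction}\label{sec:intro}

The background theory is $\mathsf{ZF}$; the Axiom of Choice is used only inside inner models of $\mathsf{ZFC}$. Reals are elements of $\mathbb{R}=\omega^\omega$. A \emph{tree on $\omega\times\kappa$}, for an ordinal $\kappa$, is a set $S$ of pairs $(s,b)\in\omega^{<\omega}\times\kappa^{<\omega}$ with $|s|=|b|$ that is closed under initial segments. Its set of branches $[S]$ consists of the pairs $(x,\beta)\in\omega^\omega\times\kappa^\omega$ with $(x{\restriction}l,\beta{\restriction}l)\in S$ for all $l$, and its projection is $p[S]=\{x:\exists\beta\ (x,\beta)\in[S]\}$.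

\begin{definition}\label{def:ub}
A set $A\subseteq\mathbb{R}$ is \emph{universally Baire} (uB) if for every partial order $\mathbb{P}$ there are trees $S,\tilde S$ on $\omega\times\kappa$, for some ordinal $\kappa$, such that $p[S]=A$, $p[\tilde S]=\mathbb{R}\setminus A$, and in every $\mathbb{P}$-generic extension $p[S]$ and $p[\tilde S]$ are still complements of each other. If $W=V[G]$ is a $\mathbb{P}$-generic extension, the \emph{canonical extension} of $A$ to $W$ is $A^W=p[S]^W$.
\end{definition}

A pair of trees is a description of $A$ that can be read in a larger universe. The projections of the two trees remain disjoint in every generic extension for a soft reason (Lemma~\ref{lem:tree}), so what the definition asks is that they still cover the new reals. The set $A^W$ does not depend on the pair, and $A^W\cap V=A$ (Lemma~\ref{lem:canonical}). Two examples show the range of behavior. For $A=\mathbb{R}$ take the full tree on $\omega\times 1$ and the tree with no branches; the canonical extension is $\mathbb{R}^W$. For $A=\{a_n:n<\omega\}$ let $S$ consist of the pairs $(a_n{\restriction}l,(n,\dots,n))$,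 and let $\tilde S$ consist of the $(s,b)$ such that $s(b(n))\neq a_n(b(n))$ whenever $n<|b|$ and $b(n)<|s|$. In any extension $p[S]=A$ and $p[\tilde S]=\{x:\forall n\ x\ne a_n\}$, so $A^W=A$.

The canonical extension thus rereads a definition of $A$, and one can ask how much of the truth about $A$ survives the rereading. The widest natural frame for ``truth about $A$'' is the model $L(A,\mathbb{R})$, the least inner model of $\mathsf{ZF}$ that has $A$ and $\mathbb{R}$ as elements. Let $\mathsf{AD}^+$ denote Woodin's strengthening of the Axiom of Determinacy $\mathsf{AD}$. In $V[G*H]$, the filter $G$ is $V$-generic for a partial order in $V$ and $H$ is $V[G]$-generic for a partial order in $V[G]$. The following conjecture is posed in \cite{LSW}.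

\begin{quote}
\emph{If $V$ is a model of $\mathsf{AD}^+$ in which all sets of reals are universally Baire, then for every set of reals $A$, in all set-generic extensions $V[G*H]$ there is an elementary embedding $j\colon L(A^{V[G]},\mathbb{R}^{V[G]})\to L(A^{V[G*H]},\mathbb{R}^{V[G*H]})$ with $j(A^{V[G]})=A^{V[G*H]}$.}
\end{quote}

Write $W_0=V[G]$ and $W_1=V[G*H]$. If $H$ adds no reals, the two models are equal and the identity works. Otherwise $j$ cannot be an inclusion, because $j(\mathbb{R}^{W_0})=\mathbb{R}^{W_1}$. Any such $j$ fixes natural numbers and hence reals. It need not fix ordinals: both models compute $\omega_1$ correctly, since they contain all reals of their universes, so $j(\omega_1^{W_0})=\omega_1^{W_1}$, and $H$ may collapse $\omega_1^{W_0}$. The problem is therefore to say where the ordinals go.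

It is not enough that $A$ itself be uB. Let $V=L$, $A=\emptyset$, $W_0=L$, and let $W_1$ be an extension in which $\omega_1^L$ is countable. Then $L(\emptyset,\mathbb{R}^{W_0})=L$ satisfies ``every real is constructible'', while $L(\emptyset,\mathbb{R}^{W_1})$ contains a real coding $\omega_1^L$, which is not constructible. The hypothesis of the conjecture is of a different kind. Whatever set of reals we define from $A$, even one that records truth in $L(A,\mathbb{R})$, is again uB and has a canonical extension. One would guess that the extension of such a record is the record for the extended model, and that the embedding can be read off from it. This guess is correct.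

\begin{theorem}\label{thm:A}
$(\mathsf{ZF})$ Assume that $V$ satisfies $\mathsf{AD}^+$ and ``all sets of reals are uB''. Let $A\subseteq\mathbb{R}$ be in $V$, and let $W_0=V[G]$ and $W_1=V[G*H]$ be set-generic extensions. Then there is a class $j$, definable in $W_1$ from parameters, which is an elementary embedding $j\colon L(A^{W_0},\mathbb{R}^{W_0})\to L(A^{W_1},\mathbb{R}^{W_1})$ with $j(A^{W_0})=A^{W_1}$.
\end{theorem}

The proof uses $\mathsf{AD}^+$ only to get sharps of reals in $V$, and it applies the uB property to few sets. The second theorem makes both points precise. It needs some notation. An \emph{aleph} is an infinite initial ordinal. For a set-generic extension $W$ of $V$ (we always allow $W=V$), let $\Theta^W$ be the least nonzero ordinal that is not a surjective image of $\mathbb{R}^W$ in $W$, let $\mathcal{C}_W$ be the class of alephs of $W$ greater than $\Theta^W$, and let $[\mathcal{C}_W]^n$ be the class of increasing $n$-tuples from $\mathcal{C}_W$. The model $L(B,\mathbb{R}^W)$ is a structure for the language $\mathcal{L}=\{\in,\dot\sigma,\dot a\}$, in which the constants $\dot\sigma,\dot a$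 denote $\mathbb{R}^W$ and $B$. Under our hypotheses these class models have definable satisfaction relations (Lemma~\ref{lem:indisc}), and ``elementary'' refers to those. We write $\ulcorner\varphi\urcorner$ for the G\"odel number of $\varphi$, $n^{\frown}x$ for the real with first entry $n$ followed by $x$, and $\langle x,y\rangle$ for the real with $\langle x,y\rangle(2i)=x(i)$ and $\langle x,y\rangle(2i+1)=y(i)$. A subset of $\mathbb{R}\times\mathbb{R}$ is identified with its image under $\langle\cdot,\cdot\rangle$. Sharps of reals are recalled in Section~\ref{sec:sharps}.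

\begin{definition}\label{def:suitable}
A class $\Gamma$ of uB sets in $V$ is \emph{suitable} if it contains the recursive clopen sets, is closed under complements, finite intersections, preimages under recursive continuous maps $\mathbb{R}\to\mathbb{R}$ and projections $C\mapsto\{x:\exists y\ \langle x,y\rangle\in C\}$, and every $C\in\Gamma$ has a \emph{uniformization} in $\Gamma$: a set $C^*\subseteq C$ in $\Gamma$ such that for each $x$ in the projection of $C$ there is exactly one $y$ with $\langle x,y\rangle\in C^*$.
\end{definition}

\begin{theorem}\label{thm:B}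
$(\mathsf{ZF})$ Assume only that all sets of reals are uB.
\begin{enumerate}
\item[(1)] Every real in every set-generic extension of $V$ has a sharp, and the conclusion of Theorem~\ref{thm:A} holds.
\item[(2)] For every $A\subseteq\mathbb{R}$ in $V$, the set
\begin{multline*}
T_A=\{\ulcorner\varphi\urcorner{}^{\frown}z:\ L(A,\mathbb{R})\models\varphi[z,\vec\kappa]\\
\text{for some (equivalently, all) }\vec\kappa\in[\mathcal{C}_V]^n\},
\end{multline*}
where $\varphi(w,u_1,\dots,u_n)$ ranges over $\mathcal{L}$-formulas and $z$ over reals, exists in $V$. For every set-generic extension $W$, every $\varphi(w,u_1,\dots,u_n)$, $z\in\mathbb{R}^W$ and $\vec\kappa\in[\mathcal{C}_W]^n$,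
\[
L(A^W,\mathbb{R}^W)\models\varphi[z,\vec\kappa]\iff\ulcorner\varphi\urcorner{}^{\frown}z\in T_A^W .
\]
\item[(3)] For each $A$, each set-generic extension $W$ has a sequence $\langle\iota^W_\alpha:\alpha\in\mathrm{Ord}\rangle$ of ordinals, definable in $W$ from $A^W$, such that every element of $L(A^W,\mathbb{R}^W)$ is definable there from $A^W$, $\mathbb{R}^W$, a real, and finitely many $\iota^W_\alpha$. For $W_0\subseteq W_1$, with $W_1$ generic over $W_0$, there is a unique elementary
\[
j_{W_0W_1}\colon L(A^{W_0},\mathbb{R}^{W_0})\to L(A^{W_1},\mathbb{R}^{W_1})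
\]
with $A^{W_0}\mapsto A^{W_1}$ and $\iota^{W_0}_\alpha\mapsto\iota^{W_1}_\alpha$ for all $\alpha$. It is definable in $W_1$ from parameters, it is the identity on $\mathbb{R}^{W_0}$, it fixes every sufficiently large $\kappa$ with $\kappa=\aleph_\kappa^{W_1}$, and $j_{W_1W_2}\circ j_{W_0W_1}=j_{W_0W_2}$.
\item[(4)] (Local form.) In place of ``all sets of reals are uB'', let $\Gamma$ be a suitable class. Then every real has a sharp, $T_A$ exists for every $A\subseteq\mathbb{R}$, and the conclusions of (2), (3) and Theorem~\ref{thm:A} hold for every $A\in\Gamma$ with $T_A\in\Gamma$.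
\end{enumerate}
\end{theorem}

We run the proof once, for a suitable class $\Gamma$. When all sets of reals are uB, $\Gamma=\mathcal{P}(\mathbb{R})$ is suitable (Lemma~\ref{lem:unif}), and a reader who wants only Theorem~\ref{thm:A} may skip every check of membership in $\Gamma$. Section~\ref{sec:quant} shows that statements of second-order arithmetic about sets in $\Gamma$ are preserved by canonical extensions. The rest of the proof expresses the defining property of $T_A$, which concerns a proper class model, by such a statement; Section~\ref{sec:model} shows how on a small case. Sections~\ref{sec:sharps}--\ref{sec:theory} carry this out for $L(A,\mathbb{R})$, and Section~\ref{sec:embed} builds the embeddings and proves Theorem~\ref{thm:A}. Section~\ref{sec:cover} obtains sharps without determinacy and proves Theorem~\ref{thm:B}; it is not needed for the conjecture.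

\section{Trees and forcing without choice}\label{sec:prelim}

Fix recursive bijections $(m,i)\mapsto\ulcorner m,i\urcorner$ from $\omega^2$ onto $\omega$ and $s\mapsto\ulcorner s\urcorner$ from $\omega^{<\omega}$ onto $\omega$. For a real $c$ let $(c)_m(i)=c(\ulcorner m,i\urcorner)$. For a nonempty set $X$, $\mathrm{Col}(\omega,X)$ is the set of finite sequences from $X$ ordered by reverse extension; the union of a generic filter is a surjection $\omega\to X$. An \emph{inner model} is a transitive class model of $\mathsf{ZF}$ containing all ordinals. Statements about generic extensions are read through the forcing relation, and so is the use of an auxiliary generic filter over $W$ to prove a statement about $W$. We allow partial orders to be preorders; identifying $p$ and $q$ when $p\le q\le p$ does not change the generic extensions. The letters $W,W',W_0,\dots$ denote set-generic extensions of $V$.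

Without choice, trees on well-ordered sets still behave well. If a tree $U$ on a well-ordered set has an infinite branch, it has a \emph{leftmost} one: at each step take the least next entry such that some infinite branch passes through the node obtained. For products such as $\omega\times\kappa$ we use the lexicographic order.

\begin{lemma}\label{lem:tree}
Let $N\subseteq N'$ be transitive models of $\mathsf{ZF}$ with the same ordinals, and let $U\in N$ be a tree on a set that is well-orderable in $N$. Then $U$ has an infinite branch in $N$ if and only if it has one in $N'$.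
\end{lemma}

\begin{proof}
Suppose $U$ has no infinite branch in $N$, and work in $N$. If a nonempty $Y\subseteq U$ had no maximal node, we could well-order $U$ and repeatedly take the least proper extension in $Y$, which gives a branch. So $U$ is well-founded under reverse extension and has a rank function $\mathrm{rk}\colon U\to\mathrm{Ord}$ that strictly decreases along proper extensions. A branch in $N'$ would give an infinite decreasing sequence of ordinals in $N'$.
\end{proof}

We use \emph{Shoenfield absoluteness}: $\Sigma^1_2$ and $\Pi^1_2$ formulas with parameters in an inner model $N$ are absolute between $N$ and the universe. The proof applies Lemma~\ref{lem:tree} to a tree on $\omega\times\omega_1$, so this is a theorem of $\mathsf{ZF}$.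

The uB property gives trees only for extensions that are generic over $V$, so we need two-step extensions to be of this form. The usual definition of $\mathbb{P}*\dot{\mathbb{Q}}$ relies on the maximum principle, which uses choice; taking names from the domain of $\dot{\mathbb{Q}}$ avoids it.

\begin{lemma}\label{lem:iter}
If $W=V[G]$ with $G$ generic for $\mathbb{P}\in V$, and $W'=W[H]$ with $H$ generic over $W$ for $\mathbb{Q}=\dot{\mathbb{Q}}^G$, then $W'$ is a set-generic extension of $V$.
\end{lemma}

\begin{proof}
Let $p_0\in G$ force that $\dot{\mathbb{Q}}$ is a partial order. Let $\mathbb{S}$ be the set of pairs $(p,\dot q)$ with $p\le p_0$, $\dot q\in\mathrm{dom}(\dot{\mathbb{Q}})$ and $p\Vdash\dot q\in\dot{\mathbb{Q}}$, where $(p',\dot q')\le(p,\dot q)$ if $p'\le p$ and $p'\Vdash\dot q'\le\dot q$. Every $q\in\mathbb{Q}$ is $\dot q^G$ for some $\dot q\in\mathrm{dom}(\dot{\mathbb{Q}})$, and then $(p,\dot q)\in\mathbb{S}$ for some $p\in G$. Let $G*H=\{(p,\dot q)\in\mathbb{S}:p\in G,\ \dot q^G\in H\}$. This set is upward closed. If $(p,\dot q),(p',\dot q')\in G*H$, take $\dot r^G\in H$ below $\dot q^G$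 and $\dot q'^G$ with $\dot r\in\mathrm{dom}(\dot{\mathbb{Q}})$, and $p''\in G$ below $p,p'$ forcing $\dot r\in\dot{\mathbb{Q}}$ and $\dot r\le\dot q,\dot q'$; then $(p'',\dot r)\in G*H$ is a common extension.

Let $D\in V$ be dense in $\mathbb{S}$. We claim that $D'=\{\dot r^G:\exists p\in G\ (p,\dot r)\in D\}$ is dense in $\mathbb{Q}$. Let $q=\dot q^G$ with $(p_1,\dot q)\in\mathbb{S}$ and $p_1\in G$. For each $p''\le p_1$ the pair $(p'',\dot q)$ has an extension $(p',\dot r)\in D$. So the conditions $p'$ such that $(p',\dot r)\in D$ and $p'\Vdash\dot r\le\dot q$ for some $\dot r$ are dense below $p_1$, and one of them is in $G$. This proves the claim. Hence $H$ meets $D'$ and $G*H$ meets $D$. Finally $G*H\in W'$, $G$ is the upward closure of the set of first coordinates of $G*H$, and $H=\{\dot q^G:\exists p\ (p,\dot q)\in G*H\}$. So $V[G*H]=W'$.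
\end{proof}

For every set $X$ there is a nonzero ordinal that is not a surjective image of $X$, because a surjection from $X$ onto an ordinal is determined by the prewellordering of $X$ that it induces. This bound replaces the chain condition.

\begin{lemma}\label{lem:alephs}
$(\mathsf{ZF})$ Let $\mathbb{P}$ be a partial order, let $\theta$ be the least nonzero ordinal that is not a surjective image of $\mathbb{P}$, and let $\lambda=\max(\theta,\omega)$. Every aleph greater than $\lambda$ remains an aleph after forcing with $\mathbb{P}$. For $\mathbb{P}=\mathrm{Col}(\omega,\mathbb{R})$ we have $\lambda=\Theta$.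
\end{lemma}

\begin{proof}
Suppose $\kappa>\lambda$ is an aleph, $\mu<\kappa$, and $p$ forces that $\dot g\colon\mu\to\kappa$ is onto. Extending $\dot g$ by $0$, we may assume $\mu\ge\lambda$. For $\alpha<\mu$ let $X_\alpha=\{\xi:\exists q\le p\ \ q\Vdash\dot g(\alpha)=\xi\}$. This set is nonempty, and it is the image of $\mathbb{P}$ under the map that sends $q$ to the value it forces on $\dot g(\alpha)$ if $q\le p$ and there is one, and to $\min X_\alpha$ otherwise. So $\mathrm{otp}(X_\alpha)<\theta$. Also $\kappa=\bigcup_{\alpha<\mu}X_\alpha$, as $p$ forces that $\dot g$ is onto. Sending $(\alpha,\beta)$ to the $\beta$-th element of $X_\alpha$ maps a subset of $\mu\times\theta$ onto $\kappa$. Since $\theta\le\mu$ and $\mu$ is infinite, $\kappa\le|\mu\times\mu|=|\mu|<\kappa$, a contradiction. For the last claim, $\mathbb{R}$ and $\mathbb{R}^{<\omega}$ are surjective images of each other (send $n^{\frown}c$ to $((c)_0,\dots,(c)_{n-1})$), so $\theta=\Theta$, and $\Theta>\omega$.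
\end{proof}

Thus the elements of $\mathcal{C}_W$ remain uncountable alephs when $\mathbb{R}^W$ is made countable. This is the reason for the cutoff $\Theta^W$.

A pair of trees $(S,\tilde S)\in V$ is \emph{good for $(A,W)$} if $p[S]=A$ and $p[\tilde S]=\mathbb{R}\setminus A$ in $V$, and $p[S]$, $p[\tilde S]$ are complements in $W$. If $A$ is uB, there is a good pair for each $W$.

\begin{lemma}\label{lem:canonical}
Let $A$ be uB. The set $A^W=p[S]^W$ is the same for all pairs $(S,\tilde S)$ good for $(A,W)$, and $(\mathbb{R}\setminus A)^W=\mathbb{R}^W\setminus A^W$. If $W'$ is generic over $W$, then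
\begin{equation}\label{eq:restrict}
A^W=A^{W'}\cap W;\qquad\text{in particular}\qquad A=A^{W'}\cap V.
\end{equation}
\end{lemma}

\begin{proof}
Let $(S,\tilde S)$ and $(S_1,\tilde S_1)$ be good for $(A,W)$. The tree of triples $(s,b,b')$ with $(s,b)\in S$ and $(s,b')\in\tilde S_1$ has no branch in $V$, hence none in $W$. So in $W$, $p[S]$ is disjoint from $p[\tilde S_1]$, that is, $p[S]\subseteq p[S_1]$; exchanging the roles gives equality. The pair $(\tilde S,S)$ is good for $(\mathbb{R}\setminus A,W)$, which gives the second claim. By Lemma~\ref{lem:iter} there is a pair $(S,\tilde S)$ good for $(A,W')$. For $x\in\mathbb{R}^W$ the tree $S_x=\{b:(x{\restriction}|b|,b)\in S\}$ is in $W$, and it has a branch in $W$ if and only if it has one in $W'$. So $p[S]^W=p[S]^{W'}\cap W$, and the same holds for $\tilde S$. Therefore $(S,\tilde S)$ is good for $(A,W)$ and \eqref{eq:restrict} follows.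
\end{proof}

\section{Canonical extensions commute with real quantifiers}\label{sec:quant}

All preservation results of this section come from one principle: a countable system of membership conditions that has no solution in $V$ has none in $W$. The conditions involve continuous functions, which we must also reread in $W$. A \emph{code} is a map $\rho\colon\omega^{<\omega}\to\omega^{<\omega}$ such that $s\subseteq t$ implies $\rho(s)\subseteq\rho(t)$ and, for each $l$, the tree $\{s:|\rho(s)|<l\}$ has no infinite branch. It codes the continuous function $f(x)=\bigcup_k\rho(x{\restriction}k)$ from $\mathbb{R}$ to $\mathbb{R}$; how much of $x$ is read to produce $f(x){\restriction}l$ may depend on $x$, as for the map $m^{\frown}c\mapsto(c)_m$. A \emph{recursive} continuous map is one with a recursive code. By Lemma~\ref{lem:tree}, $\rho$ is still a code in $W$, where it defines $f^W\colon\mathbb{R}^W\to\mathbb{R}^W$. If $\rho'$ is another code for $f$, then $\rho(s)$ and $\rho'(s)$ are compatible for every $s$, so $f^W$ does not depend on the code. For a map given by an explicit rule, such as $\langle x,y\rangle\mapsto\ulcorner y{\restriction}k\urcorner{}^{\frown}x$,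 let $\rho(s)$ be the part of the output, cut off at length $|s|$, that the rule computes from $s$; then $f^W$ is given by the same rule.

\begin{lemma}[Emptiness principle]\label{lem:empty}
Let $C_1,\dots,C_m$ be uB sets. Let $\nu\colon\omega\to\{1,\dots,m\}$ and a sequence $(\rho_n)_{n<\omega}$ of codes for functions $f_n$ be in $V$. If in $V$ there is no $x$ with $f_n(x)\in C_{\nu(n)}$ for all $n$, then in $W$ there is no $x$ with $f_n^W(x)\in C_{\nu(n)}^W$ for all $n$.
\end{lemma}

\begin{proof}
For $i\le m$ let $(S_i,\tilde S_i)$ be good for $(C_i,W)$, with all trees on $\omega\times\kappa$. We search for $x$ together with witnesses $\beta_n\in\kappa^\omega$, merged into one sequence $\beta$ by $\beta(\ulcorner n,i\urcorner)=\beta_n(i)$. Let $U\in V$ be the set of $(s,b)\in\omega^{<\omega}\times\kappa^{<\omega}$ with $|s|=|b|$ such that, whenever $1\le l\le|\rho_n(s)|$ and $\ulcorner n,i\urcorner<|b|$ for all $i<l$,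
\[
\bigl(\rho_n(s){\restriction}l,\ (b(\ulcorner n,0\urcorner),\dots,b(\ulcorner n,l-1\urcorner))\bigr)\in S_{\nu(n)} .
\]
By the monotonicity of $\rho_n$, $U$ is a tree. In $V$ and in $W$, a pair $(x,\beta)$ is a branch of $U$ if and only if $(f_n(x),\beta_n)\in[S_{\nu(n)}]$ for all $n$, since for given $n$ and $l$ every long enough initial segment of $(x,\beta)$ imposes the condition for $n$ and $l$. Suppose $x\in W$ has $f_n^W(x)\in p[S_{\nu(n)}]^W$ for all $n$. Let $\beta_n$ be the leftmost witness; this defines $(\beta_n)_n$ in $W$ without choice, so $U$ has a branch in $W$. By Lemma~\ref{lem:tree} it has a branch $(x',\beta')$ in $V$, and $f_n(x')\in C_{\nu(n)}$ for all $n$.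
\end{proof}

Finite systems are covered by repeating conditions. The lemma allows infinitely many functions but only finitely many sets: for infinitely many sets we would have to choose a good pair for each.

\begin{corollary}\label{cor:bool}
Let $C,D$ be uB, let $f$ be continuous, given by a code in $V$, and let $E=\{x:\exists n\ n^{\frown}x\in C\}$. Each of the following holds provided that the set extended on its left side is uB:
\begin{gather*}
(C\cap D)^W=C^W\cap D^W,\qquad (f^{-1}[C])^W=(f^W)^{-1}[C^W],\\
E^W=\{x\in\mathbb{R}^W:\exists n\ n^{\frown}x\in C^W\}.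
\end{gather*}
\end{corollary}

\begin{proof}
Write $\neg X$ for $\mathbb{R}\setminus X$, and recall that $(\neg X)^W=\mathbb{R}^W\setminus X^W$. Each inclusion says that a system has no solution in $W$, and the system has no solution in $V$. For the intersection the systems are $x\in C\cap D$, $x\in\neg C$; then $x\in C\cap D$, $x\in\neg D$; and $x\in C$, $x\in D$, $x\in\neg(C\cap D)$. For the preimage they are $x\in f^{-1}[C]$, $f(x)\in\neg C$; and $x\in\neg f^{-1}[C]$, $f(x)\in C$. For $E$ they are $x\in E$, $n^{\frown}x\in\neg C$ for all $n$; and, for each fixed $n$, $n^{\frown}x\in C$, $x\in\neg E$.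
\end{proof}

Real quantifiers are harder. If $B$ is the projection of $A$ and $x\in B^W$ is a new real, we must produce $y\in W$ with $\langle x,y\rangle\in A^W$, while Lemma~\ref{lem:empty} only rules things out. The remedy is to fix in $V$ a function $g$ that selects witnesses, and to extend to $W$ the sets that say how $g(x)$ begins. Number quantifiers then let us build $y$ one entry at a time.

\begin{lemma}\label{lem:unif}
If all sets of reals are uB, then $\mathcal{P}(\mathbb{R})$ is suitable.
\end{lemma}

\begin{proof}
Only uniformization needs an argument. Let $C=p[S]$ with $S$ on $\omega\times\kappa$. For a real $x$ let $S(x)$ be the tree of pairs $(t,b)$ with $|t|=|b|$ such that $(u,b)\in S$, where $u$ consists of the first $|b|$ entries of $(x(0),t(0),x(1),t(1),\dots)$. Its branches are the $(y,\beta)$ with $(\langle x,y\rangle,\beta)\in[S]$. For $x$ in the projection of $C$ let $g(x)$ be the first coordinate of the leftmost branch of $S(x)$. The graph of $g$ uniformizes $C$.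
\end{proof}

\begin{proposition}\label{prop:proj}
Let $\Gamma$ be suitable, $A\in\Gamma$, and $B=\{x:\exists y\ \langle x,y\rangle\in A\}$. Then
\[
B^W=\{x\in\mathbb{R}^W:\exists y\in\mathbb{R}^W\ \langle x,y\rangle\in A^W\}.
\]
\end{proposition}

\begin{proof}
For $\supseteq$, no real $\langle x,y\rangle$ in $V$ satisfies $\langle x,y\rangle\in A$ and $x\in\mathbb{R}\setminus B$; apply Lemma~\ref{lem:empty}.

For $\subseteq$, let $A^*\in\Gamma$ uniformize $A$; it is the graph of a function $g\colon B\to\mathbb{R}$. For $s\in\omega^{<\omega}$ let $B_s=\{x\in B:s\subseteq g(x)\}$. We need all $B_s$ at once, so we fold them into the single set $B_\oplus=\{\ulcorner s\urcorner{}^{\frown}x:x\in B_s\}$. It is in $\Gamma$: it is the projection of the set of $\langle\ulcorner s\urcorner{}^{\frown}x,y\rangle$ with $\langle x,y\rangle\in A^*$ and $s\subseteq y$, which is the intersection of a recursive preimage of $A^*$ with a recursive clopen set. Each $B_s$ is a recursive preimage of $B_\oplus$, so by Corollary~\ref{cor:bool}, $B_s^W=\{x:\ulcorner s\urcorner{}^{\frown}x\in B_\oplus^W\}$. Note that $B_\emptyset=B$.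

Let $x\in B^W$. If $x\in B_s^W$, then $x\in B^W_{s^{\frown}n}$ for some $n$. Indeed, $B_s=\bigcup_nB_{s^{\frown}n}$ in $V$, so the system ``$\ulcorner s\urcorner{}^{\frown}x'\in B_\oplus$, and $\ulcorner s^{\frown}n\urcorner{}^{\frown}x'\in\mathbb{R}\setminus B_\oplus$ for all $n$'' has no solution $x'$ in $V$, hence none in $W$. Starting from $s=\emptyset$ and taking the least $n$ at each step, we get $y\in\mathbb{R}^W$ with $x\in B^W_{y\restriction k}$ for all $k$.

In $V$, if $x'\in B_{y'\restriction k}$ for all $k$, then $y'=g(x')$ and $\langle x',y'\rangle\in A$. So the system ``$\ulcorner y'{\restriction}k\urcorner{}^{\frown}x'\in B_\oplus$ for all $k$, and $\langle x',y'\rangle\in\mathbb{R}\setminus A$'' has no solution $\langle x',y'\rangle$ in $V$, hence none in $W$. Our $x,y$ satisfy the first part of the system, so $\langle x,y\rangle\in A^W$.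
\end{proof}

\begin{remark}\label{rem:L}
The proposition fails if only $A$ and $B$ are assumed uB. Let $V=L$ and let $A$ be the $\Pi^1_1$ set of $\langle x,y\rangle$ such that $y$ codes a structure isomorphic to some $L_\alpha$ with $x\in L_\alpha$. Given $\mathbb{P}$, let $\tilde S$ be the tree on $\omega\times\omega$ for the $\Sigma^1_1$ complement, and let $S$ search for a rank function, with values below an aleph that $\mathbb{P}$ leaves uncountable, on the tree $\tilde S_{\langle x,y\rangle}$. This pair shows that $A$ is uB and that $A^W$ has the same definition. Here $B=\mathbb{R}$ and $B^W=\mathbb{R}^W$, while the projection of $A^W$ is $\mathbb{R}\cap L$.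
\end{remark}

For sets of reals $\vec A=(A_1,\dots,A_m)$, $m\ge0$, let $(\mathbb{R},\vec A)$ denote the structure of \emph{second-order arithmetic}: the number sort is $(\omega,0,1,+,\cdot)$, the real sort is $\mathbb{R}$, there is an application map $(x,n)\mapsto x(n)$, and the $A_i$ are predicates on reals. Atomic formulas are equations between number terms and the formulas $x\in A_i$. Recursive maps have arithmetical definitions, so expressions such as $n^{\frown}(c)_m\in A_i$ or $x=\langle y,z\rangle$ abbreviate formulas and have their intended meaning in every $W$. Code a tuple $(n_1,\dots,n_k,x_1,\dots,x_l)$, $l\ge1$, by the real $[\vec n,\vec x]=n_1{}^{\frown}\cdots{}^{\frown}n_k{}^{\frown}\langle x_1,\langle x_2,\dots,x_l\rangle\rangle$. For fixed $k,l$ every real codes exactly one tuple. For $\varphi(\vec n,\vec x)$ let $D_\varphi$ be the set of codes of tuples that satisfy $\varphi$ in $(\mathbb{R},\vec A)$ in $V$.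

\begin{theorem}\label{thm:soa}
Let $\Gamma$ be suitable and $A_1,\dots,A_m\in\Gamma$. For every formula $\varphi$ we have $D_\varphi\in\Gamma$, and $D_\varphi^W$ is the set of codes of tuples that satisfy $\varphi$ in $(\mathbb{R}^W,\vec A^W)$. Hence for $W'$ generic over $W$,
\[
(\mathbb{R}^V,\vec A)\prec(\mathbb{R}^W,\vec A^W)\prec(\mathbb{R}^{W'},\vec A^{W'}).
\]
\end{theorem}

\begin{proof}
We use induction on $\varphi$. Let $\varphi$ be an equation between number terms. Both terms are evaluated from a finite initial segment of the code, so $D_\varphi$ is recursive clopen. Let $S$ (respectively $\tilde S$) be the tree on $\omega\times1$ of finite sequences that do not suffice to evaluate $\varphi$ as false (respectively true). In every $W$, $p[S]$ is the set defined by $\varphi$ and $p[\tilde S]$ is its complement. If $\varphi$ is $x_i\in A_j$, then $D_\varphi$ is the preimage of $A_j$ under $[\vec n,\vec x]\mapsto x_i$; use Corollary~\ref{cor:bool}. Negation and conjunction correspond to complement and intersection. For number quantifiers, $D_{\exists n\varphi}=\{u:\exists n\ n^{\frown}u\in D_\varphi\}$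 with $n$ listed first among the variables of $\varphi$; this is the projection of the preimage of $D_\varphi$ under $\langle u,y\rangle\mapsto y(0)^{\frown}u$, so it is in $\Gamma$, and Corollary~\ref{cor:bool} applies. For real quantifiers, $D_{\exists y\varphi}$ is the projection of the preimage of $D_\varphi$ under $\langle[\vec n,\vec x],y\rangle\mapsto[\vec n,\vec x,y]$; use Corollary~\ref{cor:bool} and Proposition~\ref{prop:proj}.

For a tuple in $W$ with code $u$, $\varphi$ holds in $(\mathbb{R}^W,\vec A^W)$ if and only if $u\in D_\varphi^W$, if and only if $u\in D_\varphi^{W'}$ by \eqref{eq:restrict}, if and only if $\varphi$ holds in $(\mathbb{R}^{W'},\vec A^{W'})$. The first embedding is the case of $V$ and $W$.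
\end{proof}

\section{Countable codes, and a model case}\label{sec:model}

Theorem~\ref{thm:soa} transfers only statements whose quantifiers range over reals. Such a statement cannot speak about $\mathbb{R}$ and $A$ as objects, but it can speak about all countable approximations to them. And in a further extension $W'$ of $W$, the pair $(\mathbb{R}^W,A^W)$ is itself a countable approximation to $(\mathbb{R}^{W'},A^{W'})$. This is the main idea of the proof. We set up the approximations and then run the idea on a structure where no sharps are needed.

A real $d=\langle c,e\rangle$ \emph{codes} the pair $(\sigma_d,a_d)$, where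
\[
d_m=(c)_m,\qquad\sigma_d=\{d_m:m<\omega\},\qquad a_d=\{d_m:e(m)=0\}.
\]
If $B\subseteq\mathbb{R}^W$ is in $W$ and $K$ is $\mathrm{Col}(\omega,\mathbb{R}^W)$-generic over $W$, then $W[K]$ has a code for $(\mathbb{R}^W,B)$: let $d_m$ be the $m$-th value of $\bigcup K$, and let $e(m)=0$ exactly when $d_m\in B$.

A \emph{Skolem function} for a set of reals $T$ is a function $f\colon\mathbb{R}\to\mathbb{R}$ such that, whenever $n^{\frown}\langle y,z\rangle\in T$ for some $y$, this holds for $y=f(n^{\frown}z)$. Let $\mathrm{Cl}(d)$ be the conjunction of the following formulas with predicates $A$ and $F$: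
\begin{gather*}
\forall m\,\forall m'\,\exists l\ \ d_l=\langle d_m,d_{m'}\rangle,\qquad\forall n\,\forall m\,\exists l\ \ \langle n^{\frown}d_m,d_l\rangle\in F,\\
\forall m\ \bigl(d_m\in A\leftrightarrow\exists l\,(d_l=d_m\wedge e(l)=0)\bigr).
\end{gather*}
When $F$ is the graph of $f$, it says that $\sigma_d$ is closed under pairing and under the maps $z\mapsto f(n^{\frown}z)$, and that $a_d=A\cap\sigma_d$.

\begin{lemma}\label{lem:closed}
Let $\Gamma$ be suitable and $A,T\in\Gamma$.
\begin{enumerate}
\item[(a)] There is a Skolem function for $T$ whose graph $F$ is in $\Gamma$.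
\item[(b)] Let $W'$ be generic over $W$ and let $d\in W'$ code $(\mathbb{R}^W,A^W)$. Then $\mathrm{Cl}(d)$ holds in $(\mathbb{R}^{W'},A^{W'},F^{W'})$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The set $Q=\{\langle n^{\frown}z,y\rangle:n^{\frown}\langle y,z\rangle\in T\}$ is a recursive preimage of $T$. Let $Q^*\in\Gamma$ uniformize it, and let $F$ consist of $Q^*$ and the pairs $\langle x,\mathbf{0}\rangle$, where $\mathbf{0}$ is the zero sequence and $x$ is not in the projection of $Q^*$. Then $F$ is definable in $(\mathbb{R},Q^*)$, so $F\in\Gamma$ by Theorem~\ref{thm:soa}.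

(b) The set $\sigma_d=\mathbb{R}^W$ is closed under pairing. The sentence $\forall x\,\exists y\ \langle x,y\rangle\in F$ holds in $V$, hence in $W$ for $F^W$. So for each $n,m$ there is $y\in\mathbb{R}^W$ with $\langle n^{\frown}d_m,y\rangle\in F^W$; here $y$ is some $d_l$, and $F^W\subseteq F^{W'}$ by \eqref{eq:restrict}. Finally $a_d=A^W=A^{W'}\cap\sigma_d$ by \eqref{eq:restrict}.
\end{proof}

\begin{example}\label{ex:model}
Assume all sets of reals are uB and fix $A$. Let $\varphi(w)$ range over formulas of second-order arithmetic with one free real variable and a predicate for $A$, and let $T_0=\{\ulcorner\varphi\urcorner{}^{\frown}z:(\mathbb{R},A)\models\varphi[z]\}$. We show that the extension of the theory is the theory of the extension: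
\begin{equation}\label{eq:model}
(\mathbb{R}^W,A^W)\models\varphi[z]\iff\ulcorner\varphi\urcorner{}^{\frown}z\in T_0^W\qquad(z\in\mathbb{R}^W).
\end{equation}
Let $f$ be a Skolem function for $T_0$ with graph $F$. For a real $d$ let $t(d)$ be the set of $\ulcorner\ulcorner\varphi\urcorner,m\urcorner$ such that the countable structure $(\sigma_d,a_d)$, with real sort $\sigma_d$, satisfies $\varphi[d_m]$. The relation $y=t(d)$ is expressed in second-order arithmetic by saying that $y$ is read off from a real that obeys Tarski's clauses for this structure, and $t(d)$ exists for every $d$ in every model of $\mathsf{ZF}$.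

\emph{Step 1: reflection in $V$.} Suppose $\mathrm{Cl}(d)$. Then $(\sigma_d,a_d)\prec(\mathbb{R},A)$ by the Tarski--Vaught test. Indeed, let $(\mathbb{R},A)\models\exists y\,\chi[y,z_1,\dots,z_l]$ with $z_i\in\sigma_d$ (numbers are named by terms). Let $z=[z_1,\dots,z_l]\in\sigma_d$ and let $\varphi(w)$ be $\exists y\,\exists\vec x\,(w=\langle y,[\vec x]\rangle\wedge\chi(y,\vec x))$. Then $\ulcorner\varphi\urcorner{}^{\frown}\langle y,z\rangle\in T_0$ for some $y$, so $f(\ulcorner\varphi\urcorner{}^{\frown}z)\in\sigma_d$ is a witness. Therefore $V$ satisfies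
\[
\forall d\,\forall y\ \Bigl[\mathrm{Cl}(d)\wedge y=t(d)\ \to\ \forall\varphi\,\forall m\,\bigl(\ulcorner\ulcorner\varphi\urcorner,m\urcorner\in y\leftrightarrow\ulcorner\varphi\urcorner{}^{\frown}d_m\in T_0\bigr)\Bigr].
\]

\emph{Step 2: transfer.} Let $W'=W[K]$ with $K$ generic for $\mathrm{Col}(\omega,\mathbb{R}^W)$. By Theorem~\ref{thm:soa} the displayed sentence holds in $W'$ for $A^{W'},F^{W'},T_0^{W'}$.

\emph{Step 3: specialize.} Let $d\in W'$ code $(\mathbb{R}^W,A^W)$. By Lemma~\ref{lem:closed}(b), $\mathrm{Cl}(d)$ holds in $W'$. So $(\mathbb{R}^W,A^W)\models\varphi[d_m]$ if and only if $\ulcorner\varphi\urcorner{}^{\frown}d_m\in T_0^{W'}$, and by \eqref{eq:restrict} this means $\ulcorner\varphi\urcorner{}^{\frown}d_m\in T_0^W$. Every $z\in\mathbb{R}^W$ is some $d_m$, so \eqref{eq:model} holds.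
\end{example}

For this structure there is a shorter route, since $D_\varphi$ is the preimage of $T_0$ under $z\mapsto\ulcorner\varphi\urcorner{}^{\frown}z$ and Theorem~\ref{thm:soa} describes $D_\varphi^W$. That route rests on an induction on formulas in which every quantifier is a projection, and it is closed for $L(A,\mathbb{R})$, whose quantifiers range over a proper class. The three steps above survive, with three changes.
\begin{itemize}
\item The countable approximation is now the proper class model $L(\sigma_d,a_d)$. We need a real that records its theory and is recognized by a formula of second-order arithmetic. The sharp $d^\#$ is such a real; it replaces $t(d)$.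
\item Reals do not generate $L(A,\mathbb{R})$, so the theory must also mention ordinals. The sharp makes large alephs indiscernible, so a set of reals can record what holds of them without naming them.
\item The model $L(\sigma_d,a_d)$ is not a substructure of $L(A,\mathbb{R})$. It is the transitive collapse of a hull, and the collapse must fix enough alephs.
\end{itemize}

\section{Sharps of reals}\label{sec:sharps}

For a real $x$, $L[x]=\bigcup_\alpha L_\alpha[x]$ is the least inner model containing $x$; it satisfies $\mathsf{ZFC}$. We view a set of G\"odel numbers as a real through its characteristic function. There is a $\Pi^1_2$ formula $\mathrm{Sh}(x,y)$, read ``$y=x^\#$'', for which $\mathsf{ZFC}$ proves the following.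
\begin{enumerate}
\item[(S1)] If $\mathrm{Sh}(x,y)$, then $L_\kappa[x]\models\mathsf{ZFC}$ and $L_\kappa[x]\prec L_{\kappa'}[x]$ for all uncountable alephs $\kappa<\kappa'$; and for every $\in$-formula $\psi(v,u_1,\dots,u_n)$ and all uncountable alephs $\kappa_1<\dots<\kappa_{n+1}$,
\[
\ulcorner\psi\urcorner\in y\iff L_{\kappa_{n+1}}[x]\models\psi[x,\kappa_1,\dots,\kappa_n].
\]
\item[(S2)] If there is a measurable cardinal, then $\forall x\,\exists y\ \mathrm{Sh}(x,y)$.
\end{enumerate}
Fact (S1) is due to Silver and Solovay; see \cite[Chapters 18 and 25]{Jech} and \cite[\S\S9, 14]{Kanamori}. It also holds in $\mathsf{ZF}$. If $\mathrm{Sh}(x,y)$, then $L[x,y]\models\mathsf{ZFC}+\mathrm{Sh}(x,y)$ by absoluteness, every uncountable aleph of the universe is an uncountable cardinal of $L[x,y]$, and the assertions about the sets $L_\kappa[x]$ are absolute. By (S1) there is at most one $y$ with $\mathrm{Sh}(x,y)$. If it exists we say that \emph{$x$ has a sharp} and call it $x^\#$. By Shoenfield absoluteness, if an inner model $N$ satisfies $\mathrm{Sh}(x,y)$, so does the universe.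

Recall that $\mathsf{AD}$ asserts that for every $X\subseteq\mathbb{R}$ one of the players has a winning strategy in the game where two players alternately choose the entries of a real and the first player wins if it lies in $X$. Of $\mathsf{AD}^+$ we use only that it implies $\mathsf{AD}$, and of $\mathsf{AD}$ only Solovay's theorem ($\mathsf{ZF}+\mathsf{AD}$) that there is a countably complete nonprincipal ultrafilter on $\omega_1$.

\begin{lemma}\label{lem:ADsharp}
$(\mathsf{ZF}+\mathsf{AD})$ Every real has a sharp.
\end{lemma}

\begin{proof}
Let $\mathcal{U}$ be as in Solovay's theorem, let $x$ be a real, and let $N=L[\mathcal{U},x]$, the model constructed with $\mathcal{U}$ and $x$ as predicates. Then $N\models\mathsf{ZFC}$, $x\in N$, and $\bar{\mathcal{U}}=\mathcal{U}\cap N\in N$ is in $N$ a nonprincipal ultrafilter on the uncountable cardinal $\omega_1^V$. If $\gamma<\omega_1^V$ and $(X_\xi)_{\xi<\gamma}\in N$ is a sequence from $\bar{\mathcal{U}}$, then $\gamma$ is countable in $V$, so $\bigcap_\xi X_\xi\in\mathcal{U}\cap N$. Thus $\omega_1^V$ is measurable in $N$. By (S2), $N\models\mathrm{Sh}(x,y)$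 for some $y$, and so $\mathrm{Sh}(x,y)$ holds in $V$.
\end{proof}

\begin{lemma}\label{lem:allsharps}
If there is a suitable class and every real of $V$ has a sharp, then every real in every set-generic extension of $V$ has a sharp.
\end{lemma}

\begin{proof}
Apply Theorem~\ref{thm:soa} to the sentence $\forall x\,\exists y\ \mathrm{Sh}(x,y)$.
\end{proof}

\section{Indiscernibles and hulls in $L(B,\mathbb{R})$}\label{sec:indisc}

In this section we assume only that \emph{every real in every set-generic extension of $V$ has a sharp}.

For $a\subseteq\sigma\subseteq\mathbb{R}$ with $\sigma\neq\emptyset$, let $L_0(\sigma,a)=V_\omega\cup\sigma\cup\{\sigma,a\}$, a transitive set. Let $L_{\alpha+1}(\sigma,a)$ be the set of subsets of $L_\alpha(\sigma,a)$ definable over it with parameters, take unions at limits, and let $L(\sigma,a)=\bigcup_\alpha L_\alpha(\sigma,a)$. These are $\mathcal{L}$-structures with $\dot\sigma,\dot a$ read as $\sigma,a$. The class $L(\sigma,a)$ is the least inner model with $\sigma$ and $a$ as elements, and every transitive model of $\mathsf{ZF}$ containing $\sigma$ and $a$ computes the levels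 $L_\alpha(\sigma,a)$ and their satisfaction relations correctly. In keeping with the usual notation we write $L_\alpha(B,\mathbb{R}^W)$ for $L_\alpha(\mathbb{R}^W,B)$. For $B\in W$ the reals of $L(B,\mathbb{R}^W)$ are exactly $\mathbb{R}^W$.

Formulas are elements of the universe, given by G\"odel numbers, and a formula $\varphi(w,u_1,\dots,u_n)$ comes with its displayed list of variables, which contains all free ones. A \emph{satisfaction relation} for a class structure is a class of pairs $(\varphi,\vec b)$ that obeys Tarski's clauses. Two definable satisfaction relations for the same structure agree, by induction on formulas. If a class is the union of a definable elementary chain of sets, then ``$\varphi[\vec b]$ holds in some member of the chain that contains $\vec b$'' is a definable satisfaction relation for it.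

For an $\mathcal{L}$-formula $\varphi(\vec v)$ let $\varphi^*(v,\vec v)$ be the $\in$-formula obtained by restricting all quantifiers to the class $L(\sigma_v,a_v)$ and reading $\dot\sigma,\dot a$ as $\sigma_v,a_v$. For $\varphi(w,u_1,\dots,u_n)$ and $m<\omega$ let $r(\varphi,m)$ be the G\"odel number of the formula $\varphi^*(v,v_m,u_1,\dots,u_n)$ in the variables $v,u_1,\dots,u_n$. The function $r$ is recursive.

\begin{lemma}\label{lem:dsharp}
$(\mathsf{ZF})$ Suppose $d^\#$ exists. Then $L_\kappa(\sigma_d,a_d)\models\mathsf{ZF}$ and $L_\kappa(\sigma_d,a_d)\prec L_{\kappa'}(\sigma_d,a_d)$ for uncountable alephs $\kappa<\kappa'$. For uncountable alephs $\kappa_1<\dots<\kappa_{n+1}$,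
\[
r(\varphi,m)\in d^\#\iff L_{\kappa_{n+1}}(\sigma_d,a_d)\models\varphi[d_m,\kappa_1,\dots,\kappa_n].
\]
\end{lemma}

\begin{proof}
By (S1), $L_\kappa[d]$ is a transitive model of $\mathsf{ZFC}$ of height $\kappa$ containing $\sigma_d$ and $a_d$. So its version of $L(\sigma_d,a_d)$ is $\bigcup_{\alpha<\kappa}L_\alpha(\sigma_d,a_d)=L_\kappa(\sigma_d,a_d)$, and for $\vec b$ in this set
\[
L_\kappa(\sigma_d,a_d)\models\varphi[\vec b]\iff L_\kappa[d]\models\varphi^*[d,\vec b].
\]
Since $\mathsf{ZF}$ proves $\varphi^*$ for each of its axioms $\varphi$, the first claim follows; the other two are the translations of the corresponding clauses of (S1).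
\end{proof}

The set $\mathbb{R}^W$ has no code in $W$, but it has one in a collapse extension, and the conclusions concern only sets in $W$.

\begin{lemma}\label{lem:indisc}
Let $B\subseteq\mathbb{R}^W$, $B\in W$, and $M=L(B,\mathbb{R}^W)$.
\begin{enumerate}
\item[(a)] If $\kappa<\kappa'$ are in $\mathcal{C}_W$, then $L_\kappa(B,\mathbb{R}^W)\prec L_{\kappa'}(B,\mathbb{R}^W)\models\mathsf{ZF}$. So $M$ has a satisfaction relation definable in $W$ from $B$: $M\models\varphi[\vec b]$ if and only if $L_\kappa(B,\mathbb{R}^W)\models\varphi[\vec b]$ for some (equivalently, all) $\kappa\in\mathcal{C}_W$ with $\vec b\in L_\kappa(B,\mathbb{R}^W)$.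
\item[(b)] For $z\in\mathbb{R}^W$ and $\vec\kappa,\vec\kappa'\in[\mathcal{C}_W]^n$: $M\models\varphi[z,\vec\kappa]\iff M\models\varphi[z,\vec\kappa']$.
\item[(c)] If $K$ is $\mathrm{Col}(\omega,\mathbb{R}^W)$-generic over $W$ and $d\in W[K]$ codes $(\mathbb{R}^W,B)$, then for $\vec\kappa\in[\mathcal{C}_W]^n$ and all $m$: $M\models\varphi[d_m,\vec\kappa]\iff r(\varphi,m)\in d^\#$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $K$ and $d$ be as in (c). By Lemma~\ref{lem:iter}, $W[K]$ is set-generic over $V$, so $d^\#$ exists in $W[K]$. By Lemma~\ref{lem:alephs} the elements of $\mathcal{C}_W$ are uncountable alephs of $W[K]$. Lemma~\ref{lem:dsharp} in $W[K]$ gives (a), which is a statement about sets in $W$ and is absolute. It also gives (c): take $\kappa_{n+1}\in\mathcal{C}_W$ above $\vec\kappa$ and use (a). The right side of (c) does not depend on $\vec\kappa$, and every $z\in\mathbb{R}^W$ is some $d_m$, so (b) follows.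
\end{proof}

A triple $(\varphi,z,\vec\xi)$, with $\varphi(v,w,u_1,\dots,u_n)$ a formula, $z$ a real of $M$ and $\vec\xi$ an increasing $n$-tuple of ordinals, \emph{defines} $b$ in $M$ if $b$ is the unique element with $M\models\varphi[b,z,\vec\xi]$. Finitely many triples $(\varphi_i,z_i,\vec\xi_i)$, $1\le i\le l$, can be \emph{merged}: let $z=[z_1,\dots,z_l]$, let $\vec\xi$ be the increasing enumeration of the union of the $\vec\xi_i$, and let $\tilde\varphi_i(v,w,\vec u)$ say that $\varphi_i$ holds of $v$, the $i$-th component of $w$, and those $u_k$ whose positions $k$ are occupied in $\vec\xi$ by entries of $\vec\xi_i$. Then $\tilde\varphi_i[v,z,\vec\xi]$ and $\varphi_i[v,z_i,\vec\xi_i]$ have the same solutions $v$ in $M$, and $\tilde\varphi_i$ depends only on $\varphi_i$, $i$, $l$ and the pattern of positions.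

The model $M$ need not have a definable well-ordering, so it has no obvious Skolem functions. It does have them up to the choice of a real, and the next lemma isolates that choice as a hypothesis on $\sigma$.

\begin{lemma}[Hull lemma]\label{lem:hull}
Let $W,B,M$ be as in Lemma~\ref{lem:indisc}, and work in $W$. Let $\sigma\subseteq\mathbb{R}^W$ be nonempty, closed under pairing, and such that
\begin{enumerate}
\item[(Sk)] if $z\in\sigma$, $\vec\kappa\in[\mathcal{C}_W]^n$ and $M\models\varphi[\langle y,z\rangle,\vec\kappa]$ for some $y\in\mathbb{R}^W$, then this holds for some $y\in\sigma$.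
\end{enumerate}
Let $\mathcal{H}$ be the class of elements defined in $M$ by triples $(\varphi,z,\vec\kappa)$ with $z\in\sigma$ and $\vec\kappa\in[\mathcal{C}_W]^{n}$, $n<\omega$. Then:
\begin{enumerate}
\item[(i)] $\mathcal{H}\prec M$;
\item[(ii)] $\mathcal{H}\cap\mathbb{R}^W=\sigma$;
\item[(iii)] the transitive collapse $\pi$ of $\mathcal{H}$ is an isomorphism of $\mathcal{L}$-structures $\mathcal{H}\cong L(\sigma,B\cap\sigma)$, with $\pi(\mathbb{R}^W)=\sigma$, $\pi(B)=B\cap\sigma$, $\pi(z)=z$ for $z\in\sigma$, and $\pi(\xi)=\mathrm{otp}(\mathcal{H}\cap\xi)$ for ordinals $\xi\in\mathcal{H}$;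
\item[(iv)] if $\kappa=\aleph_\kappa>\Theta^W$, then $\kappa\in\mathcal{C}_W$, $\mathrm{otp}(\mathcal{C}_W\cap\kappa)=\kappa$ and $\pi(\kappa)=\kappa$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $L_\alpha$ for $L_\alpha(B,\mathbb{R}^W)$. We first show that every $b\in M$ is definable in $M$ from a real and finitely many ordinals, by induction on the least $\alpha$ with $b\in L_\alpha$. Elements of $V_\omega$ and the two constants are definable without parameters, and a real is definable from itself. If $b=\{x\in L_\alpha:L_\alpha\models\psi[x,\vec p]\}$, then $b$ is definable in $M$ from $\alpha$ and $\vec p$, because $M$ computes $L_\alpha$ and its satisfaction relation; now substitute the definitions of the $p_i$ and merge.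

For a finite sequence of ordinals $s=(\beta,\ulcorner\varphi\urcorner,\xi_1,\dots,\xi_k)$ and a real $y$, let $\mathrm{val}(s,y)$ be the unique $b\in L_\beta$ with $L_\beta\models\varphi[b,y,\vec\xi]$ if this makes sense and there is a unique such $b$; for all other $(s,y)$ let $\mathrm{val}(s,y)=\emptyset$. The map $\mathrm{val}\colon\mathrm{Ord}^{<\omega}\times\mathbb{R}^W\to M$ is definable in $M$ without parameters. It is onto: if $(\varphi,y,\vec\xi)$ defines $b$ in $M$, take $\beta\in\mathcal{C}_W$ with $b,\vec\xi\in L_\beta$ and use $L_\beta\prec M$. Order $\mathrm{Ord}^{<\omega}$ first by length and then lexicographically; every nonempty class has a least element.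

(i) We apply the Tarski--Vaught test. By merging the definitions of the parameters, it suffices to find a witness in $\mathcal{H}$ when $M\models\exists v\,\chi[v,z,\vec\kappa]$ with $z\in\sigma$, $\vec\kappa\in[\mathcal{C}_W]^n$. Let $\chi'(v,w,\vec u)$ say: there are reals $y,z'$ and $s\in\mathrm{Ord}^{<\omega}$ such that $w=\langle y,z'\rangle$, $s$ is least with $\exists y'\in\dot\sigma\ \chi(\mathrm{val}(s,y'),z',\vec u)$, $v=\mathrm{val}(s,y)$, and $\chi(v,z',\vec u)$. As $\mathrm{val}$ is onto, $M\models\exists v\,\chi'[v,\langle y,z\rangle,\vec\kappa]$ for some real $y$. By (Sk) there is such a $y$ in $\sigma$. Then $\langle y,z\rangle\in\sigma$, and $(\chi',\langle y,z\rangle,\vec\kappa)$ defines an element of $\mathcal{H}$ that satisfies $\chi[v,z,\vec\kappa]$.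

(ii) Each $z\in\sigma$ is defined by $v=w$. If $b\in\mathcal{H}\cap\mathbb{R}^W$ is defined by $(\varphi,z,\vec\kappa)$, apply (Sk) to the formula $\exists y,z'\in\dot\sigma\,(w=\langle y,z'\rangle\wedge\varphi(y,z',\vec u))$. The only possible $y$ is $b$, so $b\in\sigma$.

(iii) By (i), $\in$ is extensional on $\mathcal{H}$, so the collapse $\pi(b)=\{\pi(b'):b'\in b\cap\mathcal{H}\}$ is an isomorphism onto a transitive class $N$, and the formula for ordinals follows. Since $V_\omega\subseteq\mathcal{H}$, $\pi$ fixes the elements of $V_\omega$ and the reals in $\mathcal{H}$. With (ii) this gives $\pi(\mathbb{R}^W)=\sigma$ and $\pi(B)=B\cap\sigma$. Each $\kappa\in\mathcal{C}_W$ is defined by $v=u_1$, so $\mathcal{H}$ and $N$ have a proper class of ordinals, and the transitive class $N$ contains all ordinals. By (i), $N$ satisfies $\mathsf{ZF}$ and ``every set lies in some $L_\alpha(\dot\sigma,\dot a)$'', with the constants read as $\sigma$ and $B\cap\sigma$. As $N$ computes the levels correctly, $N=L(\sigma,B\cap\sigma)$.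

(iv) The alephs below $\kappa=\aleph_\kappa$ have order type $\kappa$. Those that are at most $\Theta^W$ form an initial segment of order type $\gamma\le\Theta^W+1<\kappa$, so $\gamma+\mathrm{otp}(\mathcal{C}_W\cap\kappa)=\kappa$. An aleph is not a sum of two smaller ordinals, so $\mathrm{otp}(\mathcal{C}_W\cap\kappa)=\kappa$. Since $\mathcal{C}_W\cap\kappa\subseteq\mathcal{H}\cap\kappa\subseteq\kappa$, we get $\pi(\kappa)=\mathrm{otp}(\mathcal{H}\cap\kappa)=\kappa$.
\end{proof}

Ordinals as in (iv) are unbounded in $\mathsf{ZF}$: the supremum of $\alpha_0,\aleph_{\alpha_0},\aleph_{\aleph_{\alpha_0}},\dots$ is a fixed point of the aleph function. We use the lemma in two cases: for countable $\sigma$ closed under a Skolem function, and for $\sigma=\mathbb{R}^W$, where (Sk) holds trivially.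

\section{The theory of indiscernibles extends canonically}\label{sec:theory}

For this section and the next we fix the following hypothesis.
\begin{enumerate}
\item[(H)] $\Gamma$ is suitable, every real of $V$ has a sharp, and $A\in\Gamma$ satisfies $T_A\in\Gamma$.
\end{enumerate}
By Lemma~\ref{lem:allsharps}, the first two clauses make Section~\ref{sec:indisc} available. Then $T_A$, as defined in Theorem~\ref{thm:B}(2), is a set for every $A\subseteq\mathbb{R}$: satisfaction in $L(A,\mathbb{R})$ is definable by Lemma~\ref{lem:indisc}(a), and ``some'' and ``all'' agree by Lemma~\ref{lem:indisc}(b). Write $T=T_A$, and let $f$ be a Skolem function for $T$ with graph $F\in\Gamma$ (Lemma~\ref{lem:closed}(a)). We follow the three steps of Example~\ref{ex:model}.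

\begin{lemma}[Reflection]\label{lem:reflect}
In $V$, if $\mathrm{Cl}(d)$ holds, then for all $\varphi(w,u_1,\dots,u_n)$ and $m$,
\[
r(\varphi,m)\in d^\#\iff\ulcorner\varphi\urcorner{}^{\frown}d_m\in T .
\]
\end{lemma}

\begin{proof}
Let $M=L(A,\mathbb{R})$. We apply the hull lemma with $W=V$, $B=A$, $\sigma=\sigma_d$. For (Sk), let $z\in\sigma_d$ and $M\models\psi[\langle y,z\rangle,\vec\kappa]$. Then $\ulcorner\psi\urcorner{}^{\frown}\langle y,z\rangle\in T$, so $y'=f(\ulcorner\psi\urcorner{}^{\frown}z)\in\sigma_d$ has $\ulcorner\psi\urcorner{}^{\frown}\langle y',z\rangle\in T$, that is, $M\models\psi[\langle y',z\rangle,\vec\kappa]$. This is where indiscernibility pays: one function $f$ serves all tuples $\vec\kappa$. We obtain $\mathcal{H}\prec M$ and $\pi\colon\mathcal{H}\cong L(\sigma_d,A\cap\sigma_d)=L(\sigma_d,a_d)$.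

The real $d^\#$ speaks about alephs in $L(\sigma_d,a_d)$, while $T$ speaks about alephs in $M$, and $\pi$ might send an aleph to an ordinal that is not one. So choose $\Theta<\kappa_1<\dots<\kappa_{n+1}$ with $\kappa_i=\aleph_{\kappa_i}$, and let $\vec\kappa=(\kappa_1,\dots,\kappa_n)$. By Lemma~\ref{lem:hull}, $\vec\kappa\in[\mathcal{C}_V]^n$ and $\pi$ fixes $d_m$ and each $\kappa_i$. By Lemma~\ref{lem:dsharp}, $L(\sigma_d,a_d)$ is the union of the elementary chain of its levels at uncountable alephs. The satisfaction relation given by this chain agrees with the one carried over from $\mathcal{H}$ by $\pi$. Hence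
\begin{align*}
r(\varphi,m)\in d^\#&\iff L_{\kappa_{n+1}}(\sigma_d,a_d)\models\varphi[d_m,\vec\kappa]\iff L(\sigma_d,a_d)\models\varphi[d_m,\vec\kappa]\\
&\iff\mathcal{H}\models\varphi[d_m,\vec\kappa]\iff M\models\varphi[d_m,\vec\kappa]\iff\ulcorner\varphi\urcorner{}^{\frown}d_m\in T.
\end{align*}
\end{proof}

\begin{proposition}[Transfer]\label{prop:transfer}
For every $W$, $\varphi(w,u_1,\dots,u_n)$, $z\in\mathbb{R}^W$ and $\vec\kappa\in[\mathcal{C}_W]^n$,
\[
L(A^W,\mathbb{R}^W)\models\varphi[z,\vec\kappa]\iff\ulcorner\varphi\urcorner{}^{\frown}z\in T^W .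
\]
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:reflect}, $(\mathbb{R},A,T,F)$ satisfies the sentence
\[
\forall d\,\forall y\ \Bigl[\mathrm{Cl}(d)\wedge\mathrm{Sh}(d,y)\ \to\ \forall\varphi\,\forall m\,\bigl(r(\varphi,m)\in y\leftrightarrow\ulcorner\varphi\urcorner{}^{\frown}d_m\in T\bigr)\Bigr],
\]
where $\forall\varphi$ ranges over the recursive set of G\"odel numbers. Let $W'=W[K]$ with $K$ generic for $\mathrm{Col}(\omega,\mathbb{R}^W)$ over $W$. By Theorem~\ref{thm:soa} the sentence holds in $W'$ for $A^{W'},T^{W'},F^{W'}$. Let $d\in W'$ code $(\mathbb{R}^W,A^W)$, and let $z=d_m$. In $W'$, $d^\#$ exists and $\mathrm{Cl}(d)$ holds by Lemma~\ref{lem:closed}(b). Using Lemma~\ref{lem:indisc}(c) with $B=A^W$, then the sentence, then \eqref{eq:restrict},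
\begin{align*}
L(A^W,\mathbb{R}^W)\models\varphi[d_m,\vec\kappa]&\iff r(\varphi,m)\in d^\#\\
&\iff\ulcorner\varphi\urcorner{}^{\frown}d_m\in T^{W'}\iff\ulcorner\varphi\urcorner{}^{\frown}d_m\in T^{W}.
\end{align*}
\end{proof}

\section{The embeddings}\label{sec:embed}

Assume (H) and write $M^W=L(A^W,\mathbb{R}^W)$. Since $T^{W_0}=T^{W_1}\cap W_0$, Proposition~\ref{prop:transfer} says that large alephs and the reals of $W_0$ satisfy the same formulas in $M^{W_0}$ and $M^{W_1}$. This defines an elementary map only on the elements of $M^{W_0}$ that are definable from such parameters. But those elements form a hull that collapses back onto $M^{W_0}$, and the collapse turns the alephs into indiscernibles that generate the whole model.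

Let $\mathcal{H}^W$ and $\pi_W$ be given by the hull lemma with $B=A^W$ and $\sigma=\mathbb{R}^W$, so that $\pi_W\colon\mathcal{H}^W\cong M^W$. Let $\langle\kappa^W_\alpha:\alpha\in\mathrm{Ord}\rangle$ enumerate $\mathcal{C}_W$ in increasing order, and put
\[
\iota^W_\alpha=\pi_W(\kappa^W_\alpha)=\mathrm{otp}(\mathcal{H}^W\cap\kappa^W_\alpha).
\]
This sequence is increasing and definable in $W$ from $A^W$. For $\vec\alpha=(\alpha_1<\dots<\alpha_n)$ write $\iota^W_{\vec\alpha}$ for $(\iota^W_{\alpha_1},\dots,\iota^W_{\alpha_n})$, and likewise $\kappa^W_{\vec\alpha}$.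

\begin{lemma}\label{lem:iota}
\begin{enumerate}
\item[(a)] Every element of $M^W$ is defined in $M^W$ by a triple $(\varphi,z,\iota^W_{\vec\alpha})$ with $z\in\mathbb{R}^W$.
\item[(b)] For $z\in\mathbb{R}^W$ and increasing $\vec\alpha$: $M^W\models\varphi[z,\iota^W_{\vec\alpha}]\iff\ulcorner\varphi\urcorner{}^{\frown}z\in T^W$.
\item[(c)] If $\kappa=\aleph^W_\kappa>\Theta^W$, then $\iota^W_\kappa=\kappa$.
\item[(d)] If $W'$ is generic over $W$, then $M^W$, its satisfaction relation and $\langle\iota^W_\alpha\rangle$ are definable in $W'$ from parameters.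
\end{enumerate}
\end{lemma}

\begin{proof}
(a) An element of $M^W$ is $\pi_W(b)$ with $b\in\mathcal{H}^W$ defined by some $(\varphi,z,\kappa^W_{\vec\alpha})$ in $M^W$, hence in $\mathcal{H}^W$. Apply the isomorphism $\pi_W$, which fixes $z$.

(b) Apply $\pi_W^{-1}$, then $\mathcal{H}^W\prec M^W$: the left side is equivalent to $M^W\models\varphi[z,\kappa^W_{\vec\alpha}]$. Now use Proposition~\ref{prop:transfer}.

(c) By Lemma~\ref{lem:hull}(iv), $\kappa$ is the $\kappa$-th element of $\mathcal{C}_W$ and $\pi_W(\kappa)=\kappa$.

(d) We do not assume that $W$ is definable in $W'$; what we need is that $\mathcal{C}_W$ is. By Lemma~\ref{lem:alephs} in $W$ there is $\mu\ge\Theta^W$ such that alephs of $W$ above $\mu$ are alephs of $W'$. Alephs of $W'$ are alephs of $W$. So $\mathcal{C}_W$ is the union of the set $\mathcal{C}_W\cap(\mu+1)\in W'$ and the class of alephs of $W'$ above $\mu$. The levels $L_\beta(A^W,\mathbb{R}^W)$ and their satisfaction relations are computed in $W'$ from the sets $A^W$ and $\mathbb{R}^W$. Satisfaction in $M^W$ and membership in $\mathcal{H}^W$ are defined from these levels by quantifying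 over formulas, $\mathbb{R}^W$ and $\mathcal{C}_W$, so the same definitions give the same classes in $W'$. Finally $\iota^W_\alpha=\mathrm{otp}(\mathcal{H}^W\cap\kappa^W_\alpha)$.
\end{proof}

\begin{proposition}\label{prop:embed}
Under (H), the conclusions of Theorem~\ref{thm:B}(3) and of Theorem~\ref{thm:A} hold for $A$.
\end{proposition}

\begin{proof}
The first sentence of (3) is Lemma~\ref{lem:iota}(a). Let $W_1$ be generic over $W_0$, and write $M_i$, $A_i$, $\mathbb{R}_i$, $\iota^i_\alpha$ for the objects of $W_i$. For $z\in\mathbb{R}_0$ and increasing $\vec\alpha$, Lemma~\ref{lem:iota}(b) and \eqref{eq:restrict} give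
\begin{equation}\label{eq:same}
\begin{aligned}
M_0\models\varphi[z,\iota^0_{\vec\alpha}]&\iff\ulcorner\varphi\urcorner{}^{\frown}z\in T^{W_0}\\
&\iff\ulcorner\varphi\urcorner{}^{\frown}z\in T^{W_1}\iff M_1\models\varphi[z,\iota^1_{\vec\alpha}].
\end{aligned}
\end{equation}

\emph{Construction.} Suppose $(\varphi,z,\iota^0_{\vec\alpha})$ defines $b$ in $M_0$. By \eqref{eq:same} for the formula $\exists!v\,\varphi(v,w,\vec u)$, the triple $(\varphi,z,\iota^1_{\vec\alpha})$ defines some $b'$ in $M_1$. Let $(\varphi_i,z_i,\iota^0_{\vec\alpha_i})$ define $b_i$ in $M_0$ and let $(\varphi_i,z_i,\iota^1_{\vec\alpha_i})$ define $b_i'$ in $M_1$, for $1\le i\le l$. Merge the triples on each side. With $\vec\gamma$ the increasing enumeration of the union of the $\vec\alpha_i$, the merged tuples are $\iota^0_{\vec\gamma}$ and $\iota^1_{\vec\gamma}$, the patterns of positions are the same, and so are the formulas $\tilde\varphi_i$ and the real $z=[z_1,\dots,z_l]\in\mathbb{R}_0$. For a formula $\chi(v_1,\dots,v_l)$ let $\psi(w,\vec u)$ be $\exists\vec v\,\bigl(\bigwedge_i\tilde\varphi_i(v_i,w,\vec u)\wedge\chi(\vec v)\bigr)$.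 By \eqref{eq:same},
\begin{equation}\label{eq:elem}
M_0\models\chi[\vec b]\iff M_0\models\psi[z,\iota^0_{\vec\gamma}]\iff M_1\models\psi[z,\iota^1_{\vec\gamma}]\iff M_1\models\chi[\vec b'].
\end{equation}
With $\chi$ the formula $v_1=v_2$, this shows that $b'$ depends only on $b$ and not on the triple. So $j(b)=b'$ is a function, with domain $M_0$ by Lemma~\ref{lem:iota}(a), and it is elementary by \eqref{eq:elem}. The defining formulas $v=\dot a$, $v=w$ and $v=u_1$ show that $j(A_0)=A_1$, $j(z)=z$ for $z\in\mathbb{R}_0$, and $j(\iota^0_\alpha)=\iota^1_\alpha$. The definition of $j$ uses the models $M_i$, their satisfaction relations and the sequences $\langle\iota^i_\alpha\rangle$, so $j$ is definable in $W_1$ from parameters by Lemma~\ref{lem:iota}(d). Put $j_{W_0W_1}=j$. This already gives the conclusion of Theorem~\ref{thm:A}.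

\emph{Uniqueness and composition.} Let $j'\colon M_0\to M_1$ be elementary for $\in$-formulas with $j'(A_0)=A_1$ and $j'(\iota^0_\alpha)=\iota^1_\alpha$ for all $\alpha$. The set $\mathbb{R}_i$ is the set of reals of $M_i$, so $j'(\mathbb{R}_0)=\mathbb{R}_1$ and $j'$ is elementary for $\mathcal{L}$-formulas. It fixes natural numbers, so $j'(z)(n)=j'(z(n))=z(n)$ and $j'(z)=z$ for $z\in\mathbb{R}_0$. If $(\varphi,z,\iota^0_{\vec\alpha})$ defines $b$ in $M_0$, then $M_1\models\varphi[j'(b),z,\iota^1_{\vec\alpha}]$, so $j'(b)=j(b)$. If $W_2$ is generic over $W_1$, it is generic over $W_0$ by Lemma~\ref{lem:iter}, and $j_{W_1W_2}\circ j_{W_0W_1}$ has the properties that characterize $j_{W_0W_2}$.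

\emph{Fixed points.} Let $\kappa=\aleph_\kappa^{W_1}>\max(\Theta^{W_0},\Theta^{W_1})$. Then $\kappa$ is an aleph of $W_0$, and the alephs of $W_0$ below $\kappa$ include those of $W_1$, so their order type is $\kappa$. Thus $\kappa=\aleph_\kappa^{W_0}$, and Lemma~\ref{lem:iota}(c) gives $j(\kappa)=j(\iota^0_\kappa)=\iota^1_\kappa=\kappa$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
The class $\Gamma=\mathcal{P}(\mathbb{R})$ is suitable by Lemma~\ref{lem:unif}, and every real of $V$ has a sharp by Lemma~\ref{lem:ADsharp}. So (H) holds for every $A\subseteq\mathbb{R}$, and Proposition~\ref{prop:embed} applies to $W_0=V[G]$ and $W_1=V[G*H]$.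
\end{proof}

\begin{remark}\label{rem:indep}
The sequence $\langle\iota^W_\alpha\rangle$ does not depend on the cutoff $\Theta^W$. Let $\mathcal{D}\subseteq\mathcal{C}_W$ be a proper class definable in $W$, with increasing enumeration $\langle\delta_\alpha\rangle$. Parts (i)--(iii) of the hull lemma use only that the tuples come from a proper class of ordinals, so the hull $\mathcal{H}^{\mathcal{D}}$ of $\mathbb{R}^W\cup\mathcal{D}$ is elementary in $M^W$; let $\pi^{\mathcal{D}}$ be its collapse. By Lemma~\ref{lem:indisc}(b) and the computation \eqref{eq:elem}, sending the element defined by $(\varphi,z,\delta_{\vec\alpha})$ to the element defined by $(\varphi,z,\kappa^W_{\vec\alpha})$ is an isomorphism $\varepsilon\colon\mathcal{H}^{\mathcal{D}}\cong\mathcal{H}^W$. Then $\pi_W\circ\varepsilon$ is an isomorphism onto a transitive class, so it equals $\pi^{\mathcal{D}}$, and $\pi^{\mathcal{D}}(\delta_\alpha)=\iota^W_\alpha$.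
\end{remark}

\section{Sharps without determinacy}\label{sec:cover}

It remains to remove Lemma~\ref{lem:ADsharp}. We use Jensen's Covering Theorem relativized to a real (Devlin--Jensen):
\begin{enumerate}
\item[(S3)] ($\mathsf{ZFC}$) If $x$ has no sharp, then every uncountable set of ordinals $X$ is contained in a set $Y\in L[x]$ with $|Y|=|X|$.
\end{enumerate}
This needs a model of choice. The plan is to find an inner model $N$ of $\mathsf{ZFC}$ whose collapse extensions see that $\omega_1^{L[y]}$ is countable for all their reals $y$. Covering in $N$ would make $L[x]$ compute the successor of a singular cardinal correctly, and collapsing that cardinal would give a real $y$ with $\omega_1^{L[y]}=\omega_1$. To be correct in this way, $N$ needs a function that assigns to $y$ a code for $\omega_1^{L[y]}$ and that can be evaluated at generic reals. A tree for a uB set does this, and a tree is a set of sequences of ordinals, so it can be added to $L$ without losing choice.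

\begin{proposition}\label{prop:sharps}
If there is a suitable class $\Gamma$, then every real of $V$ has a sharp.
\end{proposition}

\begin{proof}
Let $\mathrm{WO}$ be the set of reals $z$ such that $\{(m,n):z(\ulcorner m,n\urcorner)=0\}$ is a well-ordering of its field, and let $\|z\|$ be its order type. Membership of a real in $L[y]$ is expressible in second-order arithmetic, since a real of $L[y]$ lies in some countable level $L_\alpha[y]$. Let $\Phi(y,z)$ say: $z\in\mathrm{WO}$, no $w\in\mathrm{WO}\cap L[y]$ has $\|w\|=\|z\|$, and every proper initial segment of the order coded by $z$ is isomorphic to the order coded by some $w\in\mathrm{WO}\cap L[y]$. The ordinals $\|w\|$ for $w\in\mathrm{WO}\cap L[y]$ are those below $\omega_1^{L[y]}$. So in every model of $\mathsf{ZF}$, $\Phi(y,z)$ means that $z\in\mathrm{WO}$ and $\|z\|=\omega_1^{L[y]}$.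

\emph{Step 1: $V\models\forall y\,\exists z\ \Phi(y,z)$.} Let $y\in\mathbb{R}^V$ and let $W$ be a $\mathrm{Col}(\omega,\omega_1)$-extension. Then $\omega_1^{L[y]}\le\omega_1^V<\omega_1^W$, so $\exists z\,\Phi(y,z)$ holds in $W$, and by Theorem~\ref{thm:soa} in $V$.

\emph{Step 2: the model $N$.} The set $D_\Phi$ is in $\Gamma$, so it has a uniformization in $\Gamma$, the graph of a function $h\colon\mathbb{R}\to\mathbb{R}$ with $\Phi(y,h(y))$ for all $y$. Let $E=\{\ulcorner n,m\urcorner{}^{\frown}y:h(y)(n)=m\}$. It is definable in second-order arithmetic from the graph of $h$, so $E\in\Gamma$. The cardinal that we collapse will be $\aleph_\omega^N$, which depends on $N$, while $N$ depends on the tree. To break the circle we take trees that work for all candidates. Let $\mathbb{P}$ be the disjoint sum of the orders $\mathrm{Col}(\omega,\xi)$ for $0<\xi\le\aleph_\omega^V$, and let $(S,\tilde S)$ be a pair of trees for $E$ and $\mathbb{P}$. A generic filter for one summand meets every dense subset of $\mathbb{P}$, so $(S,\tilde S)$ is good for $(E,W)$ whenever $W$ is a $\mathrm{Col}(\omega,\xi)$-extension with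 $0<\xi\le\aleph_\omega^V$. Fix a real $x$ and let $N=L[S,x]$. Then $N\models\mathsf{ZFC}$ and $S,x\in N$. Let $\kappa=\aleph_\omega^N$. Alephs of $V$ are cardinals of $N$, so $\kappa\le\aleph_\omega^V$. Suppose toward a contradiction that $x$ has no sharp in $N$.

\emph{Step 3: $(\kappa^+)^{L[x]}=(\kappa^+)^N$.} Let $\delta=(\kappa^+)^{L[x]}$ and suppose $\delta<(\kappa^+)^N$. Work in $N$. Then $|\delta|=\kappa$, so $\mathrm{cf}(\delta)\le\kappa$, and $\mathrm{cf}(\delta)<\kappa$ because $\kappa$ is singular. Let $X\subseteq\delta$ be the union of $\omega_1$ with a cofinal subset of size $\mathrm{cf}(\delta)$; it is uncountable and $|X|<\kappa$. By (S3) there is $Y\in L[x]$ with $X\subseteq Y$ and $|Y|<\kappa$. Then $Y\cap\delta\in L[x]$ is cofinal in $\delta$ and has order type less than $\kappa$. This contradicts the regularity of $\delta$ in $L[x]$.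

\emph{Step 4: collapse.} Let $g\colon\omega\to\kappa$ be the surjection added by a $\mathrm{Col}(\omega,\kappa)$-generic filter over $V$; the filter is the set of initial segments of $g$, and it is generic over $N$ and $L[x]$ as well. Let $y=\langle x,y_0\rangle$, where $y_0$ is the characteristic function of $\{\ulcorner m,n\urcorner:g(m)<g(n)\}$. Since $g$ is onto $\kappa$, it is the rank function of the well-founded relation coded by $y_0$. So $g\in L[y]$, and $L[y]=L[x][g]\subseteq N[g]$. The order $\mathrm{Col}(\omega,\kappa)$ has size $\kappa$ in $L[x]$ and in $N$, so over either model it makes $\kappa$ countable and preserves $\kappa^+$. With Step 3,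
\[
\omega_1^{L[y]}=(\kappa^+)^{L[x]}=(\kappa^+)^N=\omega_1^{N[g]} .
\]
The sentences
\[
\forall y'\,\forall n\,\exists!m\ \ \ulcorner n,m\urcorner{}^{\frown}y'\in E,\qquad\forall y'\,\forall z\,\bigl[(\forall n\ \ulcorner n,z(n)\urcorner{}^{\frown}y'\in E)\to\Phi(y',z)\bigr]
\]
hold in $V$, hence in $V[g]$ for $E^{V[g]}=p[S]^{V[g]}$. So there is $z\in V[g]$ with $z(n)=m\iff\ulcorner n,m\urcorner{}^{\frown}y\in p[S]^{V[g]}$, and $\|z\|=\omega_1^{L[y]}$. By Lemma~\ref{lem:tree} for $N[g]\subseteq V[g]$, $z(n)=m$ if and only if $\ulcorner n,m\urcorner{}^{\frown}y\in p[S]^{N[g]}$, so $z\in N[g]$. Then $\omega_1^{L[y]}$ is countable in $N[g]$, which contradicts the displayed equation.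

So $N\models\mathrm{Sh}(x,x')$ for some $x'$, and $\mathrm{Sh}(x,x')$ holds in $V$ by Shoenfield absoluteness.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $\Gamma$ be suitable. By Proposition~\ref{prop:sharps} every real of $V$ has a sharp, and by Lemma~\ref{lem:allsharps} so does every real in every set-generic extension. As noted at the start of Section~\ref{sec:theory}, $T_A$ then exists for every $A\subseteq\mathbb{R}$. If $A,T_A\in\Gamma$, then (H) holds, Proposition~\ref{prop:transfer} gives the conclusion of (2), and Proposition~\ref{prop:embed} gives the conclusions of (3) and of Theorem~\ref{thm:A}. This proves (4). If all sets of reals are uB, then $\Gamma=\mathcal{P}(\mathbb{R})$ is suitable by Lemma~\ref{lem:unif} and contains $A$ and $T_A$ for every $A$, which gives (1), (2) and (3).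
\end{proof}

\begin{thebibliography}{9}

\bibitem{Jech}
Jech, \emph{Set Theory}.

\bibitem{Kanamori}
Kanamori, \emph{The Higher Infinite}.

\bibitem{LSW}
Paul B. Larson, Grigor Sargsyan, Trevor Wilson, \emph{A model of the Axiom of Determinacy in which every set of reals is universally Baire}, arXiv:2502.20510 (2025).

\end{thebibliography}
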